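\title{Virtually cyclic stabilizers in the automorphism group of an acylindrically hyperbolic group}

\begin{abstract}
We prove that every finitely generated acylindrically hyperbolic group $G$ contains an element $g$ of infinite order whose stabilizer in $\mathrm{Aut}(G)$ is virtually cyclic: it is the semidirect product of a finite group and the infinite cyclic group generated by conjugation by $g$. If $G$ has no nontrivial finite normal subgroup, every endomorphism of $G$ fixing $g$ is conjugation by a power of $g$. The main step is to show that for suitable $a,b\in G$ and large $n$ the equation $x^ny^{2n}=a^nb^{2n}$ has only the solutions obtained from $(a,b)$ by conjugation by powers of $a^nb^{2n}$; this is done in real trees obtained as rescaled limits of the hyperbolic space. Iterating the construction encodes a finite generating set in one element.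
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group and $g\in G$. How much does the single equation $\varphi(g)=g$ say about an automorphism $\varphi$ of $G$? Put
\[
\mathrm{Stab}(g)=\{\varphi\in\mathrm{Aut}(G):\varphi(g)=g\},
\]
and let $\mathrm{inn}(h)$ denote the inner automorphism $x\mapsto hxh^{-1}$. The automorphism $\mathrm{inn}(g)$ lies in $\mathrm{Stab}(g)$, and it is central there, because $\varphi\,\mathrm{inn}(g)\,\varphi^{-1}=\mathrm{inn}(\varphi(g))$. So if no nontrivial power of $g$ is central in $G$, then $\mathrm{Stab}(g)$ contains the infinite cyclic group $\langle\mathrm{inn}(g)\rangle$, and the most one can hope for is that this subgroup has finite index. A group is \emph{virtually cyclic} if it has a cyclic subgroup of finite index.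

Such an element need not exist. In $\mathbb Z^3$ every element is a multiple of the first vector of some basis $e_1,e_2,e_3$, and it is fixed by the automorphisms $e_1\mapsto e_1$, $e_2\mapsto e_2+ie_1$, $e_3\mapsto e_3+je_1$, which form a copy of $\mathbb Z^2$. In the free group $F(a,b)$ the first candidates also fail. The element $a$ is fixed by the automorphisms $a\mapsto a$, $b\mapsto a^iba^j$, again a copy of $\mathbb Z^2$. The commutator $g=aba^{-1}b^{-1}$ is fixed by $\varphi\colon a\mapsto a$, $b\mapsto ba$; this $\varphi$ commutes with $\mathrm{inn}(g)$ and acts with infinite order on the abelianization, where $\mathrm{inn}(g)$ acts trivially, so the two generate $\mathbb Z^2$. These words are short. One expects that in a group with enough negative curvature a long and sufficiently asymmetric word in the generators can be read in only one way, so that fixing it forces an automorphism to fix the generators, up to conjugation by powers of the word.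

The class of groups is the following. Hyperbolic spaces are geodesic and hyperbolic in the sense of Gromov, and groups act by isometries. An action of $G$ on a metric space $X$ is \emph{acylindrical} if for every $\varepsilon\ge0$ there are numbers $R,N$ such that, whenever $d(p,q)\ge R$, at most $N$ elements of $G$ move both $p$ and $q$ by at most $\varepsilon$. This is a uniform properness condition on pairs of distant points; stabilizers of single points may be infinite. An action on a hyperbolic space is \emph{non-elementary} if more than two points of the Gromov boundary $\partial X$ are limits of sequences in an orbit. A group is \emph{acylindrically hyperbolic} if it has a non-elementary acylindrical action on a hyperbolic space.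

\begin{example}\label{ex:free}
A free group of rank at least $2$, finite or infinite, is acylindrically hyperbolic, by its action on the Cayley tree of a basis. The action is non-elementary, since the axes of two basis elements have four distinct ends. For acylindricity let $d(p,q)\ge4\varepsilon+2$ and let $v$ be a vertex of $[p,q]$ at distance more than $2\varepsilon$ from $p$ and $q$. If $f$ moves $p$ and $q$ by at most $\varepsilon$, then $fv\in[fp,fq]\subset[fp,p]\cup[p,q]\cup[q,fq]$, and $d(fv,p)\ge d(fv,fp)-\varepsilon>\varepsilon$ excludes $[fp,p]$; in the same way $[q,fq]$ is excluded. So $fv$ is a vertex of $[p,q]$ with $|d(p,fv)-d(p,v)|=|d(p,fv)-d(fp,fv)|\le\varepsilon$. There are at most $2\varepsilon+1$ such vertices, and the action is free, so there are at most $2\varepsilon+1$ such $f$.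
\end{example}

The following question comes from Genevois \cite{Gen}.

\begin{quote}
\emph{Does every finitely generated acylindrically hyperbolic group $G$ contain an element $g$ such that $\mathrm{Stab}(g)$ is virtually cyclic?}
\end{quote}

The answer is yes. An acylindrically hyperbolic group $G$ has a largest finite normal subgroup $K(G)$ (Lemma~\ref{lem:K}).

\begin{theorem}\label{thm:A}
Let $G$ be an acylindrically hyperbolic group generated by $r<\infty$ elements. There is $g\in G$ of infinite order such that
\[
\mathrm{Stab}(g)=\Phi\rtimes\langle\mathrm{inn}(g)\rangle,\qquad\langle\mathrm{inn}(g)\rangle\cong\mathbb Z,\qquad|\Phi|\le|K(G)|^{r}.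
\]
In particular $\mathrm{Stab}(g)$ is virtually cyclic. If $K(G)=1$, every endomorphism of $G$ fixing $g$ is $\mathrm{inn}(g^j)$ for some $j\in\mathbb Z$.
\end{theorem}

Since $\mathrm{inn}(g)$ is central in $\mathrm{Stab}(g)$, the semidirect product is a direct one. Theorem~\ref{thm:A} rests on a statement about equations, in which finite generation plays no role. A \emph{word} $W$ is an element of a free group on letters $x_0,\dots,x_m$, and $W(h_0,\dots,h_m)$ is its value at a tuple of elements of $G$.

\begin{theorem}\label{thm:B}
Let $G$ be an acylindrically hyperbolic group, not necessarily finitely generated, with $K(G)=1$, and let $S\subset G$ be finite. There are $m\ge1$, elements $a_0,\dots,a_m\in G$ with $S\subset\langle a_0,\dots,a_m\rangle$, and a word $W$ such that $g=W(a_0,\dots,a_m)$ has infinite order and the solutions in $G^{m+1}$ of $W(x_0,\dots,x_m)=g$ are exactly the tuples $(g^ja_0g^{-j},\dots,g^ja_mg^{-j})$, $j\in\mathbb Z$.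
\end{theorem}

If $S$ generates $G$ and an endomorphism $\varphi$ fixes $g$, then $(\varphi(a_0),\dots,\varphi(a_m))$ is a solution, so $\varphi=\mathrm{inn}(g^j)$ for some $j$. This is Theorem~\ref{thm:A} for $K(G)=1$; the general case follows by passing to $G/K(G)$.

\begin{remark}[Finite generation is needed]\label{rem:fg}
Let $F_\infty$ be free of countably infinite rank; it is acylindrically hyperbolic by Example~\ref{ex:free}. An element $g$ involves finitely many basis elements, so $F_\infty=F*F'$ with $g\in F$ and $F'\cong F_\infty$. Then $\mathrm{Stab}(g)$ contains a copy of $\mathrm{Aut}(F')$, acting trivially on $F$. This group is uncountable, as it contains all permutations of a basis of $F'$, so it is not virtually cyclic.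
\end{remark}

\begin{remark}[The finite factor is needed]\label{rem:K}
Let $G=F(a,b)\times\mathbb Z/2$ act on the Cayley tree of $F(a,b)$ through the first factor; the action is acylindrical, with $N$ doubled, and $K(G)=\mathbb Z/2$. Given any element $(w_0,\kappa_0)$, at least two of the four homomorphisms $\chi\colon F(a,b)\to\mathbb Z/2$ satisfy $\chi(w_0)=0$. For a nonzero such $\chi$ the map $(w,\kappa)\mapsto(w,\kappa+\chi(w))$ is an automorphism of order $2$ fixing $(w_0,\kappa_0)$. So no stabilizer is infinite cyclic.
\end{remark}

The reason to pass from automorphisms to equations is that an automorphism has no relation to the space on which $G$ acts. For instance, $F(a,b)$ acts on the tree with vertices the cosets $w\langle a\rangle$ and an edge from $w\langle a\rangle$ to $wb\langle a\rangle$ for each $w$. Edge stabilizers are trivial, so the count of Example~\ref{ex:free}, with edges in place of vertices, shows acylindricity; here $a$ fixes a vertex and $b$ translates a line, and the automorphism exchanging $a$ and $b$ does not respect this distinction. So we assume nothing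 about $\varphi(a_i)$ and treat these elements as unknowns. The basic equation is
\[
x^ny^{2n}=a^nb^{2n}
\]
for suitable $a,b$ and large $n$. Equations of this kind in acylindrically hyperbolic groups were studied by Bogopolski; his results are not used here.

Section~\ref{sec:model} treats this equation by hand in a free group. Section~\ref{sec:prelim} collects the coarse geometry, Section~\ref{sec:limit} passes to limit trees and proves the overlap lemma, which is the main use of acylindricity, and Section~\ref{sec:tiles} describes the axes of products of large powers. The equation is solved in Section~\ref{sec:equation}, Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and Theorem~\ref{thm:A} in Section~\ref{sec:A}.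

\section{The equation in a free group}\label{sec:model}

Let $F=F(a,b)$ act on its Cayley tree, whose vertices are the elements of $F$. Every $x\ne1$ translates a line $\mathrm{Ax}(x)$ by an integer $\tau(x)\ge1$; for a vertex $p\in\mathrm{Ax}(x)$ the element $x_0=p^{-1}xp$ is cyclically reduced, and the axis read from $p$ has label $x_0x_0\cdots$. Under one simplifying assumption the whole argument is visible.

\begin{example}\label{ex:model}
Let $n\ge3$ and $g=a^nb^{2n}$. Let $x,y\ne1$ satisfy $x^ny^{2n}=g$, and \emph{assume that $\mathrm{Ax}(x)$ and $\mathrm{Ax}(y)$ have at most one point in common}. We show that $(x,y)=(g^jag^{-j},g^jbg^{-j})$ for some $j$.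

Let $[p,q]$ be the shortest segment from $\mathrm{Ax}(x)$ to $\mathrm{Ax}(y)$, with $p=q$ if the axes meet. Put $x_0=p^{-1}xp$, $y_0=q^{-1}yq$, $u=p^{-1}q$. Then
\[
p^{-1}gp=x_0^{\,n}\,u\,y_0^{\,2n}\,u^{-1},
\]
and this word is cyclically reduced as written: a cancellation at one of the junctions would mean that $[p,q]$ shares an edge with an axis, or, if $u=1$, that the axes share an edge. Conjugate cyclically reduced words are cyclic permutations of each other, so the word is a cyclic permutation of $a^nb^{2n}$.

\emph{Orientation.} The word contains no letter $a^{-1}$ or $b^{-1}$, but it contains both $u$ and $u^{-1}$. So $u=1$.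

\emph{Blocks.} Read cyclically, $a^nb^{2n}$ changes letter exactly twice. If $x_0$ contained both letters, $x_0^{\,n}$ would change letter at least $n\ge3$ times. So $x_0$ is a power of one letter, and so is $y_0$; the two letters are different because both occur.

\emph{Exponents.} Counting letters, either $x_0^{\,n}=a^n$ and $y_0^{\,2n}=b^{2n}$, or $x_0^{\,n}=b^{2n}$ and $y_0^{\,2n}=a^n$. The second case is impossible because $2n$ does not divide $n$. So $x_0=a$, $y_0=b$, and $p^{-1}gp=g$. The centralizer of $g$ is cyclic, and $g$ is not a proper power because the subword $ab$ occurs exactly once in it, read cyclically. Hence $p=g^j$, $x=pap^{-1}$ and $y=pbp^{-1}$.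
\end{example}

How restrictive is the assumption? Suppose that the axes of $x$ and $y$ share a segment $J$ of length $\tau(x)+\tau(y)$. Replace $x,y$ by inverses if necessary so that both translate along $J$ away from an endpoint $v$ of $J$. Then $xyv$ and $yxv$ are both equal to the other endpoint of $J$, and freeness gives $xy=yx$. So if $x$ and $y$ do not commute, the common part of the axes is shorter than $\tau(x)+\tau(y)\le\frac1n\big(\tau(x^n)+\tau(y^{2n})\big)$. Measured against the translation lengths of $x^n$ and $y^{2n}$, the common part is negligible for large $n$. If we suppose that there are unwanted solutions for infinitely many $n$, rescale the metric and pass to a limit, the assumption becomes true.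

The general proof follows this plan. The limit of a rescaled hyperbolic space is a real tree. The commutator argument survives, with acylindricity in place of freeness (Lemma~\ref{lem:overlap}). There are no labels any more, and the blocks $a^n$, $b^{2n}$ become segments of the axis of $g$, called tiles, which are recognized by the virtually cyclic subgroups attached to them (Lemma~\ref{lem:tiles}). The three steps above become Steps 3, 4 and 5 of the proof of Proposition~\ref{prop:eq}. New are the possibility that $x^n$ or $y^{2n}$ fixes a point of the limit tree, and the need to find the scale at which the unknowns $x,y$ can be seen at all.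

\section{Acylindrical actions and quasi-axes}\label{sec:prelim}

Let $G$ be acylindrically hyperbolic. By \cite[Theorem 1.2]{Osin} there is a generating set $\mathcal A$, possibly infinite, such that the Cayley graph $X=\Gamma(G,\mathcal A)$ is hyperbolic and the action of $G$ on $X$ is acylindrical and non-elementary. We fix such an $\mathcal A$; all geometric terms refer to the action on $X$.

Put $(p|q)_r=\frac12\big(d(p,r)+d(q,r)-d(p,q)\big)$, and let $[p,q]$ denote a geodesic from $p$ to $q$. Fix $\delta$ such that
\begin{itemize}
\item[(H1)] $d(p,q)+d(r,s)\le\max\big(d(p,r)+d(q,s),\,d(p,s)+d(q,r)\big)+2\delta$ for all $p,q,r,s$;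
\item[(H2)] each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two, so each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the other three;
\item[(H3)] points of $[r,p]$ and $[r,q]$ at the same distance $t\le(p|q)_r$ from $r$ are at distance at most $\delta$.
\end{itemize}
The \emph{stable length} of an isometry $x$ is $\tau(x)=\lim_{i\to\infty}d(p,x^ip)/i$. The limit exists by subadditivity, equals the infimum and does not depend on $p$. Hence $\tau$ is invariant under conjugation, $\tau(x^i)=|i|\tau(x)$ and $d(p,x^ip)\ge|i|\tau(x)$. An isometry is \emph{elliptic} if its orbits are bounded and \emph{loxodromic} if $\tau(x)>0$. A loxodromic $x$ fixes exactly two points $x^{\pm\infty}=\lim_{i\to\infty}x^{\pm i}p$ of $\partial X$; its nontrivial powers fix the same two points, and $(hxh^{-1})^{\pm\infty}=h\,x^{\pm\infty}$. We use three results.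
\begin{itemize}
\item[(F1)] \cite[Lemma 2.2]{Bow} Each element of $G$ is elliptic or loxodromic, and there is $\tau_0>0$ with $\tau(x)\ge\tau_0$ for all loxodromic $x\in G$.
\item[(F2)] \cite[Theorem 1.1]{Osin} For an acylindrical action of a group on a hyperbolic space, either the orbits are bounded, or the group is virtually cyclic and contains a loxodromic element, or the action is non-elementary. In the last case there are loxodromic elements and the group is not virtually cyclic.
\item[(F3)] \cite[Lemma 6.5]{DGO} For loxodromic $x\in G$ the stabilizer $E(x)$ in $G$ of the set $\{x^{+\infty},x^{-\infty}\}$ is virtually cyclic.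
\end{itemize}

\subsection{The groups $E(x)$}

\begin{lemma}\label{lem:E}
Let $x\in G$ be loxodromic.
\begin{itemize}
\item[(E1)] $\langle x\rangle$ has finite index in $E(x)$. If $y\in E(x)$ has infinite order, then a nontrivial power of $y$ is a power of $x$, $y$ is loxodromic, and $E(y)=E(x)$.
\item[(E2)] $E(hxh^{-1})=hE(x)h^{-1}$, and this group equals $E(x)$ if and only if $h\in E(x)$.
\item[(E3)] If $y$ commutes with $x^i$ for some $i\ne0$, then $y\in E(x)$. If moreover $y$ is loxodromic, then $E(y)=E(x)$.
\item[(E4)] There is $t\in G\setminus E(x)$, and for every such $t$ the group $E(x)\cap tE(x)t^{-1}$ is finite.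
\end{itemize}
\end{lemma}

\begin{proof}
(E1) Let $C$ be a cyclic subgroup of finite index in $E(x)$. A nontrivial power of $x$ lies in $C$ and generates a subgroup of finite index in $C$, so $\langle x\rangle$ has finite index in $E(x)$. Hence $y^i=x^j$ with $i\ne0$, and $j\neq0$ as $y$ has infinite order. So $\tau(y)>0$, and $y$ and $x$ have the same pair of fixed points in $\partial X$.

(E2) The first claim follows from $(hxh^{-1})^{\pm\infty}=hx^{\pm\infty}$. If $hE(x)h^{-1}=E(x)$, then $hxh^{-1}\in E(x)$ has infinite order, so by the proof of (E1) it has the same pair of fixed points as $x$; that is, $h$ preserves $\{x^{\pm\infty}\}$. The converse is immediate.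

(E3) The element $y$ permutes the fixed points of $x^i$ in $\partial X$. The second claim follows from (E1).

(E4) By (F2) and (F3), $E(x)\ne G$. If $y\in E(x)\cap E(txt^{-1})$ had infinite order, (E1) would give $E(x)=E(y)=tE(x)t^{-1}$, so $t\in E(x)$ by (E2). Thus the intersection is a torsion group; it meets $\langle x\rangle$ trivially, and $\langle x\rangle$ has finite index in $E(x)$, so it is finite.
\end{proof}

\begin{lemma}\label{lem:K}
$G$ has a largest finite normal subgroup $K(G)$. It is characteristic, it contains the center of $G$, and it is contained in $E(x)$ for every loxodromic $x$.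
\end{lemma}

\begin{proof}
Let $x$ be loxodromic, $t\notin E(x)$, and let $I=E(x)\cap tE(x)t^{-1}$, a finite group by (E4). Let $M$ be a finite normal subgroup. Conjugation gives a homomorphism $G\to\mathrm{Aut}(M)$ to a finite group, so nontrivial powers of $x$ and of $txt^{-1}$ centralize $M$, and $M\subset I$ by (E3). So finite normal subgroups have bounded order. The product of two of them is again one, so one of maximal order contains all others; automorphisms preserve it. The center lies in $I$ by (E3), so it is a finite normal subgroup.
\end{proof}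

\begin{definition}
An element $x$ is \emph{special} if it is loxodromic and $E(x)=\langle x\rangle$. Loxodromic elements $x,y$ are \emph{commensurable} if $E(y)=hE(x)h^{-1}$ for some $h\in G$.
\end{definition}

Commensurability is an equivalence relation, and conjugates of special elements are special. In Example~\ref{ex:model}, $a$ and $b$ are special and not commensurable: $E(a)$ is a virtually cyclic subgroup of a free group, hence cyclic, $a$ is not a proper power, and $\langle a\rangle,\langle b\rangle$ have different images in the abelianization. A special element can exist only if $K(G)=1$, since $K(G)\subset E(x)=\langle x\rangle$. The following observation will produce non-commensurable elements.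
\begin{itemize}
\item[(E5)] If $x$ is special and $y$ is loxodromic and commensurable to $x$, then a conjugate of $y$ is a nontrivial power of $x$, so $\tau(y)\ge\tau(x)$.
\end{itemize}

\subsection{Displacement and stable length}

A loxodromic element need not preserve a geodesic. We want invariant lines whose quality does not depend on the element, because we shall use them for infinitely many unknown elements at once. The first step is to find a point moved by roughly $\tau$.

\begin{lemma}\label{lem:disp}
For every isometry $f$ of $X$ and every point $p$,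
\begin{equation}\label{eq:f2}
d(p,f^2p)\le d(p,fp)+\tau(f)+2\delta .
\end{equation}
Moreover $[f]:=\inf_pd(p,fp)\le\tau(f)+3\delta$.
\end{lemma}

\begin{proof}
Let $u_i=d(p,f^ip)$ and $\eta=u_2-u_1-2\delta$; we may assume $\eta>0$. For $i\ge3$, (H1) applied to $p,f^2p,fp,f^ip$ gives $u_2+u_{i-1}\le\max(u_1+u_{i-2},\,u_i+u_1)+2\delta$, that is, $\max(u_{i-2},u_i)\ge u_{i-1}+\eta$. We have $u_2\ge u_1+\eta$. If $u_{i-1}\ge u_{i-2}+\eta$, the maximum is not $u_{i-2}$, so $u_i\ge u_{i-1}+\eta$. By induction $u_i$ grows by at least $\eta$ at each step, so $\tau(f)\ge\eta$, which is \eqref{eq:f2}.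

Let $w$ be the midpoint of $[p,fp]$. Then $w\in[fp,p]$ and $fw\in f[p,fp]=[fp,f^2p]$ are at distance $u_1/2$ from $fp$. Put $t=(p|f^2p)_{fp}=u_1-u_2/2$. If $t\ge u_1/2$, then $d(w,fw)\le\delta$ by (H3). Otherwise the points at distance $t$ from $fp$ on the two geodesics are $\delta$-close, so $d(w,fw)\le2(u_1/2-t)+\delta=u_2-u_1+\delta\le\tau(f)+3\delta$.
\end{proof}

\subsection{Quasi-axes}

A path parametrized by arc length is a \emph{$(\kappa,c)$-quasigeodesic} if every subpath has length at most $\kappa d+c$, where $d$ is the distance between its endpoints; it is an \emph{$\mathcal R$-local} one if this holds for subpaths of length at most $\mathcal R$. We use two textbook facts. \emph{Local to global:} there are $\mathcal R_0,\kappa,c$ depending only on $\delta$ such that every $\mathcal R_0$-local $(1,1)$-quasigeodesic is a $(\kappa,c)$-quasigeodesic. \emph{Stability:} a $(\kappa,c)$-quasigeodesic segment and a geodesic with the same endpoints are at Hausdorff distance bounded in terms of $\delta,\kappa,c$.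

For loxodromic $x\in G$ choose $q$ with $\mathcal R:=d(q,xq)\le[x]+1$ and let $\lambda_x=\bigcup_ix^i[q,xq]$, a bi-infinite path parametrized by arc length, on which $x$ shifts the parameter by $\mathcal R$. We call it a \emph{quasi-axis} of $x$. A point of $\lambda_x$ is always taken with its parameter, so that points are ordered and $\lambda_x[u,v]$ denotes the subpath between $u$ and $v$. A subpath from $s$ to $xs$ is a \emph{fundamental arc}; its length is $\mathcal R\le\tau(x)+3\delta+1$. If $f\in G$, then $f\lambda_x$ is a quasi-axis of $fxf^{-1}$.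

\begin{lemma}\label{lem:qa}
There are constants $D_0,H$ depending only on $\delta$ and $\tau_0$ such that for all loxodromic $x,x'\in G$ and all choices of quasi-axes:
\begin{itemize}
\item[(Q0)] for $u,v\in\lambda_x$, the path $\lambda_x[u,v]$ and any geodesic $[u,v]$ are at Hausdorff distance at most $D_0$;
\item[(Q1)] if $E(x)=E(x')$, then $\lambda_x$ and $\lambda_{x'}$ are at Hausdorff distance at most $H$;
\item[(Q2)] $d(z,x^iz)\le|i|\tau(x)+H$ for all $z\in\lambda_x$ and $i\in\mathbb Z$;
\item[(Q3)] if $\tau(x)\ge H$, then $d(p,xp)\ge2d(p,\lambda_x)+\tau(x)-H$ for all $p\in X$.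
\end{itemize}
\end{lemma}

\begin{proof}
(Q0) For $s\in\lambda_x$ we have $\mathcal R\le[x]+1\le d(s,xs)+1$. If $s'$ lies between $s$ and $xs$, then
\[
d(s,s')\ge d(s,xs)-d(s',xs)\ge\mathcal R-1-\mathrm{length}(\lambda_x[s',xs])=\mathrm{length}(\lambda_x[s,s'])-1 .
\]
So $\lambda_x$ is an $\mathcal R$-local $(1,1)$-quasigeodesic. If $\mathcal R\ge\mathcal R_0$, it is a $(\kappa,c)$-quasigeodesic. If $\mathcal R<\mathcal R_0$, we use (F1): for $s\in x^i[q,xq]$ and $s'\in x^j[q,xq]$ the subpath between them has length $L\le(|i-j|+1)\mathcal R_0$, and $d(s,s')\ge|i-j|\tau_0-2\mathcal R_0\ge(L/\mathcal R_0-1)\tau_0-2\mathcal R_0$. In both cases the constants depend only on $\delta,\tau_0$, and stability gives $D_0$.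

(Q1) By (E1), $x^i=x'^j$ for some $i,j\ne0$. Both lines are at finite Hausdorff distance from an orbit of this element, hence at a finite Hausdorff distance $M$ from each other. Given $w\in\lambda_x$, choose $u,v\in\lambda_x$ on the two sides of $w$ at distance more than $M+D_0+2\delta$ from $w$, and $u',v'\in\lambda_{x'}$ with $d(u,u'),d(v,v')\le M$. Then $w$ is $D_0$-close to a point of $[u,v]$; by (H2) this point is $2\delta$-close to $[u,u']\cup[u',v']\cup[v',v]$, and the first and last sides are too far from $w$. So $w$ is $(D_0+2\delta)$-close to $[u',v']$ and $(2D_0+2\delta)$-close to $\lambda_{x'}$.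

(Q2) Let $i\ne0$. Points of $\lambda_{x^i}$ are moved by $x^i$ by at most the length of a fundamental arc of $\lambda_{x^i}$, which is at most $|i|\tau(x)+3\delta+1$. Since $E(x^i)=E(x)$, the point $z$ is $(2D_0+2\delta)$-close to $\lambda_{x^i}$. So $d(z,x^iz)\le|i|\tau(x)+4D_0+7\delta+1$.

(Q3) Let $\lambda=\lambda_x$ and $C=1+\delta+D_0$. Let $z\in\lambda$ satisfy $d(p,z)\le d(p,\lambda)+1$, let $w\in\lambda$ and $t=(p|w)_z$. The point of $[z,p]$ at distance $t$ from $z$ is $\delta$-close to $[z,w]$ by (H3), hence $(\delta+D_0)$-close to $\lambda$. So $d(p,\lambda)\le d(p,z)-t+\delta+D_0$, which gives $t\le C$, that is, $d(p,w)\ge d(p,z)+d(z,w)-2C$. Put $p'=xp$, $z'=xz$; then $d(p',z')\le d(p',\lambda)+1$ as well. Apply the inequality to $(p,z,w=z')$ and to $(p',z',w=z)$ and add: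
\[
d(p,z')+d(z,p')\ge d(p,z)+d(p',z')+2d(z,z')-4C,\qquad d(z,z')\ge\tau(x).
\]
If $\tau(x)>2C+\delta$, the left side exceeds $d(p,z)+d(p',z')+2\delta$, so (H1) forces $d(p,z')+d(z,p')\le d(p,p')+d(z,z')+2\delta$. Hence $d(p,p')\ge2d(p,z)+\tau(x)-4C-2\delta$. Take $H=4C+4D_0+7\delta+1$.
\end{proof}

\section{Limit trees and the overlap lemma}\label{sec:limit}

\subsection{Isometries of real trees}

A \emph{real tree} is a geodesic space satisfying (H1) with $\delta=0$. Two points are joined by a unique segment, intersections of subtrees are subtrees, and $[u,v]\cap[v,w]=\{v\}$ implies $[u,w]=[u,v]\cup[v,w]$. A segment is \emph{nondegenerate} if it has positive length, and two subsets \emph{overlap} if their intersection contains a nondegenerate segment; two subtrees that do not overlap have at most one common point. For an isometry $f$ let $\ell(f)=\inf_zd(z,fz)$. The infimum is attained and equals $\lim_id(z,f^iz)/i$ for every $z$. If $\ell(f)=0$, $f$ is \emph{elliptic} and $\mathrm{Fix}(f)$ is a nonempty closed subtree. If $\ell(f)>0$, $f$ is \emph{hyperbolic}, and $\mathrm{Ax}(f)=\{z:d(z,fz)=\ell(f)\}$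 is a line on which $f$ is a translation by $\ell(f)$. We use two consequences.
\begin{itemize}
\item[(T1)] If $f$ preserves a line $M$ and translates it by $t$, then $\ell(f)=|t|$, and $\mathrm{Ax}(f)=M$ if $t\ne0$.
\item[(T2)] Let $z_0,\dots,z_m=fz_0$ be points, extend by $z_{i+m}=fz_i$, and let $J_i=[z_{i-1},z_i]$, $i\in\mathbb Z$. Suppose that not all $J_i$ are degenerate and that, after the degenerate ones are deleted, consecutive segments do not overlap. Then $f$ is hyperbolic, $\ell(f)$ is the sum of the lengths of $J_1,\dots,J_m$, and $\mathrm{Ax}(f)=\bigcup_iJ_i$, with the $J_i$ traversed in order in the direction of translation. We call $J_1\cup\dots\cup J_m$ a \emph{period} of $f$.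
\end{itemize}
For (T1) compute $\ell(f)$ by the limit formula at a point of $M$. For (T2), a union of consecutive nondegenerate segments is a segment by induction: if it overlapped the next segment, they would share an initial piece at their common endpoint, and this piece would overlap the last segment of the union. So $\bigcup J_i$ is an $f$-invariant line, and (T1) applies.

\subsection{Ultralimits}

Fix a nonprincipal ultrafilter $\omega$ on $\mathbb N$: a family of subsets, called large, that is closed under finite intersections and supersets, contains no finite set, and contains exactly one of $I$ and $\mathbb N\setminus I$ for each $I$. A property of $k$ holds \emph{almost surely} (a.s.) if it holds on a large set. Every property holds a.s.\ or fails a.s., and finitely many properties that hold a.s.\ hold together a.s. Every sequence in $[0,\infty]$ has a limit $\lim_\omega$, and a sequence of integers with finite limit is a.s.\ constant. The symbols $O(\cdot)$ and $o(\cdot)$ refer to limits along $\omega$.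

Given scales $\rho_k\to\infty$ and points $o_k\in X$, the \emph{limit tree} $T$ for $(\rho_k,o_k)$ consists of the sequences $(z_k)$ in $X$ with $d(o_k,z_k)=O(\rho_k)$, with distance $\lim_\omega d(z_k,z_k')/\rho_k$, where sequences at distance $0$ are identified. It is a complete real tree, since $\delta/\rho_k\to0$, and limits of geodesics are geodesics: every point of $[z,z']$ is represented by points of geodesics $[z_k,z'_k]$. A sequence $f=(f_k)$ in $G$ is \emph{admissible} if $d(o_k,f_ko_k)=O(\rho_k)$; it induces an isometry of $T$, also denoted $f$. Sequences are multiplied term by term, admissible sequences form a group, and an element of $G$ also denotes the constant sequence.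

\begin{lemma}\label{lem:ell}
If $f$ is admissible, then $\ell(f)=\lim_\omega\tau(f_k)/\rho_k$.
\end{lemma}

\begin{proof}
From $d(o_k,f_k^io_k)\ge i\tau(f_k)$ and the limit formula for $\ell$ we get $\ge$. If $\ell(f)>0$, take $z=(z_k)\in\mathrm{Ax}(f)$. Then $\ell(f)=d(z,f^2z)-d(z,fz)$, and \eqref{eq:f2} at $z_k$, divided by $\rho_k$, gives $\le$.
\end{proof}

\begin{lemma}\label{lem:axis}
Let $f_k=x_k^{m_k}$ be admissible with $f$ hyperbolic on $T$. Then a.s.\ $x_k$ is loxodromic, $d(o_k,\lambda_{x_k})=O(\rho_k)$, and $\mathrm{Ax}(f)$ is the set of points represented by sequences $z_k\in\lambda_{x_k}$. If $|m_k|\to\infty$, then $\tau(x_k)=o(\rho_k)$.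
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ell}, $\tau(f_k)\to\infty$, so $f_k$ and $x_k$ are loxodromic a.s. Property (Q3) for $f_k$ gives $d(o_k,\lambda_{f_k})=O(\rho_k)$, and (Q1) transfers this to $\lambda_{x_k}$. So there are points $z\in T$ represented by $z_k\in\lambda_{x_k}$. For each of them $d(z_k,f_kz_k)\le\tau(f_k)+H$ by (Q2), so $d(z,fz)\le\ell(f)$ and $z\in\mathrm{Ax}(f)$. Conversely, $[z_k,f_kz_k]$ is $D_0$-close to $\lambda_{x_k}$ by (Q0), so every point of $[z,fz]$ is represented on the quasi-axes; since $f_k$ preserves $\lambda_{x_k}$, so is every point of $\mathrm{Ax}(f)=\bigcup_if^i[z,fz]$. Finally $\tau(x_k)=\tau(f_k)/|m_k|$.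
\end{proof}

\subsection{Thin sequences}

In the equation, $x^n$ is visible at scale $n$ while its root $x$ is not. But the root carries more information: it is a very short period of the axis of $x^n$. The next notion keeps track of it.

\begin{definition}
A sequence $x=(x_k)$ is \emph{thin} if a.s.\ $x_k$ is loxodromic, $\tau(x_k)=o(\rho_k)$ and $d(o_k,\lambda_{x_k})=O(\rho_k)$. Its \emph{line} $L(x)$ is the set of points of $T$ represented by sequences $z_k\in\lambda_{x_k}$. Thin sequences $x,x'$ are \emph{parallel} if $E(x_k)=E(x_k')$ a.s.
\end{definition}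

Let $x$ be thin and $m_k=\lceil\rho_k/\tau(x_k)\rceil$. Then $x^m=(x_k^{m_k})$ is admissible by (Q2), and $\ell(x^m)=1$ by Lemma~\ref{lem:ell}. By Lemma~\ref{lem:axis}, $L(x)=\mathrm{Ax}(x^m)$ is a line; we orient it by the direction in which $x^m$ translates. The following facts are used constantly.
\begin{itemize}
\item[(L1)] If $f=(x_k^{m_k})$ is admissible and hyperbolic and $|m_k|\to\infty$, then $x$ is thin and $L(x)=\mathrm{Ax}(f)$ (Lemma~\ref{lem:axis}).
\item[(L2)] If $x$ is thin and $f$ is admissible, then $fxf^{-1}$ is thin and $L(fxf^{-1})=fL(x)$ as oriented lines, since $f_k\lambda_{x_k}$ is a quasi-axis of $f_kx_kf_k^{-1}$ and $(fxf^{-1})^m=fx^mf^{-1}$.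
\item[(L3)] Parallel thin sequences have the same unoriented line, by (Q1).
\item[(L4)] If $x$ is thin and $f=(x_k^{r_k})$ is admissible, then $f$ preserves $L(x)$ and acts on it as the translation of signed length $\lim_\omega r_k\tau(x_k)/\rho_k$. In particular $f$ preserves the orientation of $L(x)$.
\end{itemize}
To prove (L4), note that $f$ commutes with $x^m$, so it preserves $\mathrm{Ax}(x^m)$ and commutes there with a nontrivial translation; hence it acts as a translation by some $t$, and $|t|=\ell(f)=\lim_\omega|r_k|\tau(x_k)/\rho_k$ by (T1) and Lemma~\ref{lem:ell}. If $r_k\geq0$ a.s., then $fx^m=(x_k^{r_k+m_k})$ translates by $t+1$ and $\ell(fx^m)=|t|+1$ by Lemma~\ref{lem:ell}, so $t\ge0$. If $r_k<0$ a.s., apply this to $f^{-1}$.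

\subsection{The overlap lemma}

We want the converse of (L3), and only from an overlap. As in Section~\ref{sec:model}, the idea is that commutators of $x_k$ and $x'_k$ almost fix a long segment. The difficulty is that an overlap in $T$ only says that the quasi-axes are $o(\rho_k)$-close at two places, while acylindricity needs a fixed $\varepsilon$. Hyperbolicity closes this gap: away from the ends, both quasi-axes are uniformly close to one geodesic, and each element acts on its middle part as a shift, up to a uniform error.

\begin{lemma}[Shift]\label{lem:shift}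
There is $C_2=C_2(\delta,\tau_0)$ with the following property. Let $\gamma_k\colon[0,D_k]\to X$ be geodesics with $D_k\to\infty$, let $y_k$ be loxodromic with $\tau(y_k)=o(D_k)$, and let $p_k,r_k\in\lambda_{y_k}$ satisfy $d(p_k,\gamma_k(0))=o(D_k)$ and $d(r_k,\gamma_k(D_k))=o(D_k)$. Then there are signs $\epsilon_k=\pm1$ such that for each fixed $i\in\mathbb Z$, a.s.,
\[
d\big(y_k^i\gamma_k(t),\,\gamma_k(t+\epsilon_ki\tau(y_k))\big)\le C_2\qquad\text{for all }t\in[\tfrac25D_k,\tfrac35D_k].
\]
\end{lemma}

\begin{proof}
We drop the index $k$ and write $\lambda=\lambda_y$, $u=\gamma(0)$, $v=\gamma(D)$, $C_1=D_0+2\delta$. Order $\lambda$ so that $p<r$, and let $\epsilon=1$ if $y$ moves points of $\lambda$ forward, $\epsilon=-1$ otherwise. Fix $i\ne0$. The terms $o(D)$ below do not depend on $t$, so all statements hold a.s.\ for all $t$ at once.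

\emph{(a) For $t\in[\frac15D,\frac45D]$, $\gamma(t)$ is $C_1$-close to a point of $\lambda[p,r]$.} By (H2) it is $2\delta$-close to $[u,p]\cup[p,r]\cup[r,v]$. It is at distance at least $\frac15D-o(D)$ from $[u,p]$ and $[r,v]$, so it is $2\delta$-close to $[p,r]$; now use (Q0).

Let $t\in[\frac25D,\frac35D]$, choose $z\in\lambda[p,r]$ with $d(z,\gamma(t))\le C_1$, and put $w=y^iz\in\lambda$. By (Q2),
\begin{equation}\label{eq:zw}
|i|\tau(y)\le d(z,w)\le|i|\tau(y)+H=o(D).
\end{equation}

\emph{(b) There is $t'$ with $d(w,\gamma(t'))\le C_1$ and $|t'-t|\le|i|\tau(y)+2C_1+H$.} First, $w\in\lambda[p,r]$. Indeed, if $w>r$, then $r\in\lambda[z,w]$ is $D_0$-close to $[z,w]$, so $d(z,r)\le d(z,w)+D_0=o(D)$, whereas $d(z,r)\ge\frac25D-o(D)$; the case $w<p$ is excluded by the same argument with $p$ in place of $r$. So $w$ is $D_0$-close to a point of $[p,r]$. This point is $o(D)$-close to $\gamma(t)$, hence far from $[u,p]$ and $[r,v]$, hence $2\delta$-close to $\gamma$. This gives $t'$, and $|t'-t|\le d(z,w)+2C_1$.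

It remains to find the sign of $t'-t$. For this we compare with a reference point far to the left. By (a) choose $p^*\in\lambda[p,r]$ with $d(p^*,\gamma(\frac15D))\le C_1$.

\emph{(c) $p^*<z$ and $p^*<w$.} If $z\le p^*$, then $z\in\lambda[p,p^*]$ is $D_0$-close to $[p,p^*]$, so $d(p,z)\le d(p,p^*)+D_0\le\frac15D+o(D)$, whereas $d(p,z)\ge\frac25D-o(D)$. The same holds for $w$, as $t'\ge\frac25D-o(D)$.

\emph{(d) Conclusion.} The distances $d(p^*,z)$ and $d(p^*,w)$ differ from $t-\frac15D$ and $t'-\frac15D$ by at most $2C_1$. If $\epsilon i>0$, then $p^*<z<w$, so $z$ is $D_0$-close to $[p^*,w]$ and $d(p^*,w)\ge d(p^*,z)+d(z,w)-2D_0$. With \eqref{eq:zw} this gives $t'\ge t+|i|\tau(y)-4C_1-2D_0$. If $\epsilon i<0$, then $p^*<w<z$, and exchanging the roles gives $t\ge t'+|i|\tau(y)-4C_1-2D_0$. Together with (b), in both cases $|t'-(t+\epsilon i\tau(y))|\le4C_1+2D_0+H$. Since $d(y^i\gamma(t),w)=d(\gamma(t),z)\le C_1$ and $d(w,\gamma(t'))\le C_1$, the lemma holds with $C_2=6C_1+2D_0+H$.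
\end{proof}

\begin{lemma}[Overlap]\label{lem:overlap}
If $x,x'$ are thin and $L(x)$ and $L(x')$ overlap, then $x$ and $x'$ are parallel.
\end{lemma}

\begin{proof}
Let $u\ne v$ be points of $L(x)\cap L(x')$, represented by $u_k,v_k\in\lambda_{x_k}$ and also by $u_k',v_k'\in\lambda_{x'_k}$. Let $\gamma_k$ be a geodesic from $u_k$ to $v_k$. Its length $D_k$ satisfies $\lim_\omega D_k/\rho_k=d(u,v)>0$, so $o(\rho_k)=o(D_k)$, and Lemma~\ref{lem:shift} applies to $y=x$ with $(u_k,v_k)$ and to $y=x'$ with $(u_k',v_k')$. For fixed $j\ge1$ consider $c_j=x_kx_k'^{\,j}x_k^{-1}x_k'^{\,-j}$. Apply its four factors in turn to $\gamma_k(t)$, for $t=\frac9{20}D_k$ or $t=\frac{11}{20}D_k$. The shifts are $o(D_k)$, so the parameter stays in $[\frac25D_k,\frac35D_k]$; the shifts add up to $0$; each step adds an error at most $C_2$. So a.s.\ $c_j$ moves both points by at most $4C_2$. Let $R,N$ be acylindricity constants for $\varepsilon=4C_2$. A.s.\ the two points are at distance $D_k/10\ge R$ and the bound holds for all $j=1,\dots,N+1$, so $c_i=c_j$ for some $i<j$. Then $x_k'^{\,i}x_k^{-1}x_k'^{\,-i}=x_k'^{\,j}x_k^{-1}x_k'^{\,-j}$,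 so $x_k$ commutes with $x_k'^{\,j-i}$, and $E(x_k)=E(x_k')$ by (E3).
\end{proof}

Thinness is essential here: it leaves room on the overlap for $N+1$ different commutators.

\begin{corollary}\label{cor:overlap}
If $x$ is thin, $f$ is admissible and $fL(x)$ overlaps $L(x)$, then $f_k\in E(x_k)$ a.s.
\end{corollary}

\begin{proof}
By (L2) and Lemma~\ref{lem:overlap}, $E(f_kx_kf_k^{-1})=E(x_k)$ a.s.; apply (E2).
\end{proof}

\section{Tiles and special elements}\label{sec:tiles}

Fix a point $o\in X$. Given integers $n_k\to\infty$, let $T_0$ be the limit tree for $\rho_k=n_k$, $o_k=o$; its base point is again denoted $o$. Constant sequences are admissible and fix $o$. A constant loxodromic $e$ is thin, $o\in L(e)$, and $(e^{pn_k})$ translates $L(e)$ by $p\tau(e)$ in the positive direction for $p>0$, by (L4). If $E(e)\ne E(e')$, then $L(e)\cap L(e')=\{o\}$ by Lemma~\ref{lem:overlap}. So at this scale a product of powers with exponents proportional to $n$ behaves like a reduced word in a free group.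

\begin{lemma}[Tiles]\label{lem:tiles}
Let $e_1,\dots,e_r\in G$ $(r\ge1)$ be loxodromic, let $p_1,\dots,p_r\ge1$ be integers and $s\in G$, with $E(e_i)\ne E(e_{i+1})$ for $i<r$ and $E(e_r)\ne sE(e_1)s^{-1}$. Put $c_n=e_1^{p_1n}\cdots e_r^{p_rn}s$. Then $c_n$ is loxodromic for large $n$, and $\tau(c_n)/n\to\sum_ip_i\tau(e_i)$.

Given $n_k\to\infty$, consider in $T_0$ the admissible sequences $c=(c_{n_k})$, $w_0=1$ and $w_i=(e_1^{p_1n_k}\cdots e_i^{p_in_k})$, and the segments $\sigma_i=[w_{i-1}o,w_io]$. Call $c^j\sigma_i$ $(j\in\mathbb Z$, $1\le i\le r)$ a \emph{tile of type $i$}, and call $c^jw_{i-1}e_iw_{i-1}^{-1}c^{-j}$ its \emph{attached sequence}.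
\begin{enumerate}
\item The isometry $c$ is hyperbolic with period $\sigma_1\cup\dots\cup\sigma_r$, and $\sigma_i$ has length $p_i\tau(e_i)$. The sequence $\xi$ attached to a tile is thin, the tile lies in $L(\xi)$, and the orientations of $L(\xi)$ and $\mathrm{Ax}(c)$ agree on it.
\item Sequences attached to distinct tiles are not parallel. If $x$ is thin and $J\subset L(x)\cap\mathrm{Ax}(c)$ is a nondegenerate segment, then $J$ lies in one tile, and $x$ is parallel to the sequence attached to this tile.
\item If $f_k\in E(c_{n_k})$ a.s., there are $j_k\in\mathbb Z$ such that $f'=(c_{n_k}^{\,j_k}f_k)$ is admissible, and $f'$ preserves $\mathrm{Ax}(c)$ and maps each tile onto a tile.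
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick,->] (-1,0)--(10.5,0) node[right]{$\mathrm{Ax}(g)$};
\foreach \x/\t in {0/{o},2.5/{Ao},7/{go},9.5/{gAo}} {\fill (\x,0) circle (2pt); \node[above] at (\x,0.05) {$\t$};}
\draw[dashed] (0,0)--(-0.8,-1); \draw[dashed] (2.5,0)--(3.3,-1) node[right]{$L(a)$};
\draw[dotted,thick] (2.5,0)--(1.7,-1); \draw[dotted,thick] (7,0)--(7.8,-1) node[right]{$A\,L(b)$};
\node[above] at (1.25,0.05) {$\sigma_1$}; \node[above] at (4.75,0.05) {$\sigma_2$}; \node[above] at (8.25,0.05) {$g\sigma_1$};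
\end{tikzpicture}
\caption{The axis of $g=(a^{n_k}b^{2n_k})$ in the limit tree $T_0$, with $A=(a^{n_k})$. It follows the line $L(a)$ (dashed where it leaves the axis) exactly along the tile $\sigma_1$, then the line $A\,L(b)$ (dotted) exactly along the tile $\sigma_2$, and repeats under $g$.}
\label{fig:tiles}
\end{figure}

\begin{proof}
(1) Since $w_i=w_{i-1}(e_i^{p_in_k})$ and the last factor translates $L(e_i)$ by $p_i\tau(e_i)$, the segment $\sigma_i$ has this length, lies in $w_{i-1}L(e_i)=w_iL(e_i)$, and is traversed from $w_{i-1}o$ to $w_io$ in the positive direction of this line. By (L2) this line is the line of the attached sequence. For $i<r$ the lines $w_iL(e_i)\supset\sigma_i$ and $w_iL(e_{i+1})\supset\sigma_{i+1}$ meet only in $w_io$. Since $so=o$ we have $co=w_ro$, and the lines $w_rL(e_r)\supset\sigma_r$ and $cL(e_1)=w_rL(se_1s^{-1})\supset c\sigma_1$ meet only in $co$. Applying powers of $c$, we see that the lines of adjacent tiles meet in one point, and (T2) gives (1); see Figure~\ref{fig:tiles}.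

(2) Suppose that distinct tiles $\theta,\theta'$ have parallel attached sequences. By (L3) their lines are one line $M$. It contains the segment of $\mathrm{Ax}(c)$ spanned by $\theta\cup\theta'$, hence a tile $\theta''$ adjacent to $\theta$. So the line of $\theta$ overlaps the line of $\theta''$, which is false. Now let $J$ be as stated. If $J$ overlaps a tile, then $x$ is parallel to its attached sequence by Lemma~\ref{lem:overlap}. So $J$ overlaps exactly one tile, and therefore lies in it.

(3) Let $\lambda_k$ be a quasi-axis of $c_{n_k}$. By Lemma~\ref{lem:axis} with $m_k=1$, there are $z_k\in\lambda_k$ with $d(o,z_k)=O(n_k)$, and $\mathrm{Ax}(c)$ is the set of points represented on the $\lambda_k$. By (E2) and (Q1), $f_k\lambda_k$ and $\lambda_k$ are at Hausdorff distance at most $H$. So $f_kz_k$ is $H$-close to a point of $\lambda_k$, which some $c_{n_k}^{\,j_k}$ moves into the fundamental arc starting at $z_k$, of length at most $\tau(c_{n_k})+3\delta+1=O(n_k)$. Thus $f'$ is admissible, and $f'$ and $f'^{-1}$ map $\mathrm{Ax}(c)$ into itself. If $\theta$ is a tile with attached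 sequence $\xi$, then $f'\theta\subset L(f'\xi f'^{-1})\cap\mathrm{Ax}(c)$ lies in one tile $\theta'$ by (2). For the same reason $f'^{-1}\theta'$ lies in one tile, and it contains $\theta$, so it equals $\theta$.

Finally, by (1) and Lemma~\ref{lem:ell}, $\lim_\omega\tau(c_{n_k})/n_k=\sum_ip_i\tau(e_i)$ for every sequence $n_k\to\infty$. If $\tau(c_n)/n$ did not converge to this positive number, a sequence $n_k$ staying away from it would contradict this.
\end{proof}

Part (3) says that an element of $E(c_n)$ is a symmetry of the tiling. To make $E(c_n)$ cyclic we make the tiling asymmetric, so that such an element fixes all tiles modulo $\langle c_n\rangle$, and we choose the $e_i$ so that only the identity lies in all groups $E(e_i)$. This is the only place in the proof of Theorem~\ref{thm:B} where $K(G)=1$ is used.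

\begin{lemma}\label{lem:special}
If $K(G)=1$, then $G$ contains a special element.
\end{lemma}

\begin{proof}
Let $h_0$ be loxodromic. The intersection of the conjugates of $\langle h_0\rangle$ in $E(h_0)$ is a normal subgroup of finite index, generated by some $h=h_0^M$, $M\ge1$. So $\langle h\rangle$ is normal in $E(h)=E(h_0)$. By (E4), $\bigcap_{t\in G}tE(h)t^{-1}$ is a finite normal subgroup of $G$, hence trivial. Take $t_1\notin E(h)$; for each of the finitely many $\phi\ne1$ in $E(h)\cap t_1E(h)t_1^{-1}$ take $t$ with $\phi\notin tE(h)t^{-1}$, and note that $t\notin E(h)$. Allowing repetitions, we get $t_1,\dots,t_m\notin E(h)$, $m\ge2$, with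
\begin{equation}\label{eq:trivial}
E(h)\cap\bigcap_{i=1}^mt_iE(h)t_i^{-1}=1 .
\end{equation}
Apply Lemma~\ref{lem:tiles} with $r=2m\ge4$, $e_{2i-1}=h$, $e_{2i}=t_iht_i^{-1}$, $s=1$ and distinct $p_1,\dots,p_r$; its hypotheses hold by (E2). We claim that $c_n$ is special for large $n$.

Otherwise there are $n_k\to\infty$ and $f_k\in E(c_{n_k})\setminus\langle c_{n_k}\rangle$. Take $f'$ as in part (3). The lengths $p_i\tau(h)$ are distinct, so $f'$ preserves types. If $f'$ reversed the orientation of $\mathrm{Ax}(c)$, the image of $\sigma_1\cup\sigma_2$ would be a tile of type $2$ followed by a tile of type $1$; but type $2$ is followed by type $3$, as $r\ge4$. So $f'$ acts on $\mathrm{Ax}(c)$ as a translation, and $f'\sigma_1=c^j\sigma_1$ for some $j$. Replacing $f'$ by $c^{-j}f'$, we may assume that $f'$ fixes $\mathrm{Ax}(c)$ pointwise; still $f'_k\notin\langle c_{n_k}\rangle$.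

Let $\xi=w_{i-1}e_iw_{i-1}^{-1}$ be the sequence attached to $\sigma_i$. Since $f'$ fixes $\sigma_i\subset L(\xi)$, Corollary~\ref{cor:overlap} gives $f'_k\in E(\xi_k)$ a.s. As $\xi_k$ is a conjugate of $h$, $\langle\xi_k\rangle$ is normal in $E(\xi_k)$, so $f_k'\xi_kf_k'^{-1}=\xi_k^{\pm1}$. If the sign were $-$ a.s., then by (L2) $f'$ would map the oriented line $L(\xi)$ to $L(\xi^{-1})$, the same line with the opposite orientation; this is impossible for an isometry fixing $\sigma_i$ pointwise. So a.s.\ $f'_k$ commutes with the $k$-th terms of all sequences $w_{i-1}e_iw_{i-1}^{-1}$. By induction on $i$ it commutes with $e_i$ and with the $k$-th term of $w_i$: if it commutes with $w_{i-1}$ and $w_{i-1}e_iw_{i-1}^{-1}$, it commutes with $e_i$, hence with $w_i$. By (E3) and \eqref{eq:trivial}, $f'_k=1$ a.s., a contradiction.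
\end{proof}

From one special element we get as many as we need.

\begin{lemma}\label{lem:more}
Let $a$ be special and let $Y$ be a finite set of loxodromic elements.
\begin{enumerate}
\item If $s\notin\langle a\rangle$, then for all large $n$ the element $a^ns$ is special and not commensurable to any element of $Y$.
\item If $b$ is special and not commensurable to $a$, then for all large $n$ the element $a^nb^{2n}$ is special and not commensurable to any element of $Y$, and $\tau(a^nb^{2n})/n\to\tau(a)+2\tau(b)$.
\end{enumerate}
\end{lemma}

\begin{proof}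
Apply Lemma~\ref{lem:tiles} with $r=1$, $e_1=a$, $p_1=1$ in case (1), where $E(a)\ne sE(a)s^{-1}$ by (E2), and with $r=2$, $(e_1,e_2)=(a,b)$, $(p_1,p_2)=(1,2)$, $s=1$ in case (2). This gives the limit in (2), and $\tau(c_n)\to\infty$ in both cases. Suppose there are $n_k\to\infty$ and $f_k\in E(c_{n_k})\setminus\langle c_{n_k}\rangle$, and take $f'$ as in part (3) of that lemma. In case (2), $f'\sigma_1\subset L(f'af'^{-1})$ is not of type $2$, for otherwise a conjugate of $a$ and a conjugate of $b$ would have the same group $E$ by Lemma~\ref{lem:tiles}(2). So in both cases $f'\sigma_1=c^j\sigma_1$ for some $j$. Replacing $f'$ by $c^{-j}f'$ we get $f'\sigma_1=\sigma_1\subset L(a)$, so $f'_k\in E(a)=\langle a\rangle$ a.s.\ by Corollary~\ref{cor:overlap}. As $f_k'\ne1$, it has infinite order, and it lies in $E(c_{n_k})$ and in $E(a)$; by (E1), $E(c_{n_k})=E(a)$, so $c_{n_k}\in\langle a\rangle$. In case (1) this gives $s\in\langle a\rangle$. In case (2) it gives $b^{2n_k}\in E(a)$, so $E(b)=E(a)$. Both are contradictions, so $c_n$ is special for large $n$. Once $\tau(c_n)>\max_{y\in Y}\tau(y)$,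 (E5) shows that $c_n$ is not commensurable to any $y\in Y$.
\end{proof}

\section{The equation $x^ny^{2n}=a^nb^{2n}$}\label{sec:equation}

We compare two descriptions of the axis of $g=a^nb^{2n}$ in the limit: the tiling, and the description as the axis of the product $PQ$ of $P=x^n$ and $Q=y^{2n}$. The second one is the analog of the word $x_0^{\,n}uy_0^{\,2n}u^{-1}$ of Example~\ref{ex:model}. Since $P$ or $Q$ may be elliptic, we need slightly more than non-overlapping axes: if $Q$ is elliptic, consecutive pieces of the axis of $PQ$ come from $\mathrm{Ax}(P)$ and $Q\,\mathrm{Ax}(P)$. For an isometry $f$ of a real tree let $\mathrm{Ch}(f)$ be $\mathrm{Ax}(f)$ if $f$ is hyperbolic and $\mathrm{Fix}(f)$ if $f$ is elliptic.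

\begin{lemma}\label{lem:product}
Let $P,Q$ be isometries of a complete real tree without common fixed point. Assume:
\begin{itemize}
\item[(i)] if $P$ is hyperbolic, $\mathrm{Ax}(P)$ and $Q\,\mathrm{Ax}(P)$ do not overlap;
\item[(ii)] if $Q$ is hyperbolic, $\mathrm{Ax}(Q)$ and $P\,\mathrm{Ax}(Q)$ do not overlap;
\item[(iii)] if both are hyperbolic, $\mathrm{Ax}(P)$ and $\mathrm{Ax}(Q)$ do not overlap.
\end{itemize}
Then $\mathrm{Ch}(P)\cap\mathrm{Ch}(Q)$ has at most one point. If it is a point $z$, put $p=q=z$; if it is empty, let $[p,q]$ be the segment with $[p,q]\cap\mathrm{Ch}(P)=\{p\}$ and $[p,q]\cap\mathrm{Ch}(Q)=\{q\}$. Then $PQ$ is hyperbolic with period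
\[
[Q^{-1}q,q]\cup[q,p]\cup[p,Pp]\cup[Pp,Pq],
\]
traversed in this order, and $\ell(PQ)=\ell(P)+\ell(Q)+2d(p,q)$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick,->] (-1,0)--(10.3,0) node[right]{$\mathrm{Ax}(PQ)$};
\foreach \x/\t in {0/{Q^{-1}q},3/{q},4.8/{p},7.4/{Pp},9.2/{Pq}} {\fill (\x,0) circle (2pt); \node[above] at (\x,0.05) {$\t$};}
\draw[dashed] (0,0)--(-0.6,-0.9); \draw[dashed] (3,0)--(3.5,-0.9);
\draw[dotted,thick] (4.8,0)--(4.3,-0.9); \draw[dotted,thick] (7.4,0)--(7.9,-0.9);
\node[below] at (1.5,-0.1) {$\subset\mathrm{Ax}(Q)$}; \node[below] at (6.1,-0.1) {$\subset\mathrm{Ax}(P)$};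
\draw[->] (3.3,0.75)--(4.5,0.75); \draw[->] (8.9,0.75)--(7.7,0.75);
\end{tikzpicture}
\caption{A period of $PQ$ for hyperbolic $P,Q$ with disjoint axes. The axis of $Q$ (dashed) and the axis of $P$ (dotted) leave $\mathrm{Ax}(PQ)$ at the marked points. The isometry $P$ maps the segment $[q,p]$ to $[Pq,Pp]$, the left arrow to the right arrow, so it reverses the direction of $\mathrm{Ax}(PQ)$ there.}
\label{fig:product}
\end{figure}

\begin{proof}
If both are elliptic, the intersection is empty by hypothesis; if both are hyperbolic, use (iii). If $P$ is hyperbolic and $Q$ elliptic, $\mathrm{Ax}(P)\cap\mathrm{Fix}(Q)\subset\mathrm{Ax}(P)\cap Q\,\mathrm{Ax}(P)$, and (i) applies; the other mixed case uses (ii). We apply (T2) to $f=PQ$, noting $PQ(Q^{-1}q)=Pq$. The four segments have lengths $\ell(Q)$, $d(p,q)$, $\ell(P)$, $d(p,q)$, and the sum is positive, because if $p=q$ one of $P,Q$ is hyperbolic. The four segments are followed by $[Pq,PQq]$, $PQ[q,p]$ and $PQ[p,Pp]$. We check that consecutive nondegenerate segments do not overlap.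

\emph{Case $p\ne q$} (Figure~\ref{fig:product}). If $P$ is hyperbolic, the pair at $p$ is $[q,p]$, $[p,Pp]$, and the pair at $Pp$ is the $P$-image of $[P^{-1}p,p]$, $[p,q]$; in both, one segment is $[p,q]$ and the other lies in $\mathrm{Ax}(P)$. If $P$ is elliptic, the pair at $p=Pp$ is $[q,p]$, $P[p,q]$. A common point $v\ne p$ has the form $Pv'$ with $v'\in[p,q]$ and $d(p,v')=d(p,v)$, so $v'=v\in\mathrm{Fix}(P)$, contradicting $[p,q]\cap\mathrm{Fix}(P)=\{p\}$. If $Q$ is hyperbolic, the pair at $q$ is $[Q^{-1}q,q]$, $[q,p]$, and the pair at $Pq$ is the $P$-image of $[p,q]$, $[q,Qq]$; one segment is $[p,q]$ and the other lies in $\mathrm{Ax}(Q)$. If $Q$ is elliptic, the pair at $Pq$ is the $P$-image of $[p,q]$, $Q[q,p]$, and a common point other than $q$ would be fixed by $Q$.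

\emph{Case $p=q=z$.} If both are hyperbolic, the pairs are $[Q^{-1}z,z]$, $[z,Pz]$ and the $P$-image of $[P^{-1}z,z]$, $[z,Qz]$; use (iii). If $Q$ is elliptic, the only pair is the $P$-image of $[P^{-1}z,z]\subset\mathrm{Ax}(P)$ and $Q[z,Pz]\subset Q\,\mathrm{Ax}(P)$; use (i). If $P$ is elliptic, the only pair is $[Q^{-1}z,z]\subset\mathrm{Ax}(Q)$ and $P[z,Qz]\subset P\,\mathrm{Ax}(Q)$; use (ii).
\end{proof}

\begin{proposition}\label{prop:eq}
Let $a,b\in G$ be special and not commensurable. For all large $n$, the element $g=a^nb^{2n}$ is special, and every $(x,y)\in G^2$ with $x^ny^{2n}=g$ equals $(g^jag^{-j},g^jbg^{-j})$ for some $j\in\mathbb Z$.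
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:more}(2). Call a solution \emph{standard} if it has the stated form. Conjugation by a power of $g$ maps solutions to solutions and preserves being standard. Suppose there are $n_k\to\infty$ and non-standard solutions $(x_k,y_k)$ for $n=n_k$. We may assume that $n_k\ge2$ and that all $g_k=a^{n_k}b^{2n_k}$ are special. Put $\alpha=\tau(a)$, $\beta=\tau(b)$, $P_k=x_k^{n_k}$, $Q_k=y_k^{2n_k}$, so that $P_kQ_k=g_k$.

\smallskip
\emph{Step 1: hypotheses (i)--(iii) of Lemma~\ref{lem:product} hold in every limit tree in which $P$ and $Q$ are admissible.} First, $P_k,Q_k\notin E(g_k)=\langle g_k\rangle$. If one of them is in $\langle g_k\rangle$, so is the other: $x_k^{n_k}=g_k^i$, $y_k^{2n_k}=g_k^j$, $i+j=1$. If $i\ne0$, then $x_k$ commutes with $g_k^i$, so $x_k\in\langle g_k\rangle$ by (E3), and $n_k$ divides $i$; this also holds if $i=0$. For the same reason $2n_k$ divides $j$. So $n_k$ divides $1$, which is false. Next,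
\begin{equation}\label{eq:notin}
x_k\text{ loxodromic}\Rightarrow Q_k\notin E(x_k),\qquad y_k\text{ loxodromic}\Rightarrow P_k\notin E(y_k).
\end{equation}
Indeed, if $Q_k\in E(x_k)$, then $g_k=P_kQ_k\in E(x_k)$, so $E(g_k)=E(x_k)\ni P_k$ by (E1); if $P_k\in E(y_k)$, then $E(g_k)=E(y_k)\ni Q_k$. Now if $P$ is hyperbolic, then $x$ is thin and $L(x)=\mathrm{Ax}(P)$ by (L1), and a failure of (i) would give $Q_k\in E(x_k)$ a.s.\ by Corollary~\ref{cor:overlap}. A failure of (ii) would give $P_k\in E(y_k)$ a.s. A failure of (iii) would give $E(x_k)=E(y_k)\ni Q_k$ a.s.\ by Lemma~\ref{lem:overlap}. Each contradicts \eqref{eq:notin}.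

\smallskip
\emph{Step 2: we may assume that $P,Q$ are admissible in $T_0$.} A priori $P_k$ and $Q_k$ might move every point much farther than $n_k$, with large cancellation in the product. To exclude this we look at them at their own scale. Let $\mu_k=\inf_p\max\big(d(p,P_kp),d(p,Q_kp)\big)$ and let $o_k$ realize the infimum up to $1$. Suppose $\lim_\omega\mu_k/n_k=\infty$. In the limit tree for $(\mu_k,o_k)$, $P$ and $Q$ are admissible. They have no common fixed point, since it would be represented by points $z_k$ moved by $o(\mu_k)$ by both $P_k$ and $Q_k$. By Step 1 and Lemma~\ref{lem:product}, $\ell(PQ)>0$. But $\tau(g_k)=O(n_k)=o(\mu_k)$, so $\ell(PQ)=0$ by Lemma~\ref{lem:ell}, a contradiction.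

So $\mu_k=O(n_k)$, and $P,Q,g$ are admissible in the limit tree for $(n_k,o_k)$. It remains to bring $o_k$ close to $o$. In this tree $\ell(g)=\alpha+2\beta>0$ by Lemmas \ref{lem:ell} and \ref{lem:more}, so $d(o_k,\lambda_{g_k})=O(n_k)$ by Lemma~\ref{lem:axis}. The same lemma in $T_0$ gives $d(o,\lambda_{g_k})=O(n_k)$. A fundamental arc of $\lambda_{g_k}$ has length $O(n_k)$, so there are $j_k$ with $d(g_k^{j_k}o,o_k)=O(n_k)$. Replace $x_k,y_k$ by $g_k^{-j_k}x_kg_k^{j_k}$, $g_k^{-j_k}y_kg_k^{j_k}$. The new $P_k,Q_k$ move $g_k^{-j_k}o_k$ by at most $\mu_k+1$, and this point is at distance $O(n_k)$ from $o$. So they are admissible in $T_0$.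

\smallskip
From now on we work in $T_0$. Put $A=(a^{n_k})$. By Lemma~\ref{lem:tiles}, $\mathrm{Ax}(g)$ is tiled by the translates under powers of $g$ of $\sigma_1=[o,Ao]$ (\emph{type $a$}, length $\alpha$) and $\sigma_2=[Ao,go]$ (\emph{type $b$}, length $2\beta$); the attached sequences consist of conjugates of $a$ and of $b$. Since $g=PQ$ is hyperbolic, $P$ and $Q$ have no common fixed point, and Lemma~\ref{lem:product} applies. Let $p,q$ be as there.

\smallskip
\emph{Step 3 (orientation): $p=q$.} Suppose not. The segments $[q,p]$ and $[Pp,Pq]$ lie in $\mathrm{Ax}(g)$ and are traversed positively from $q$ to $p$ and from $Pp$ to $Pq$. So $P$ reverses the orientation of $\mathrm{Ax}(g)$ on $[q,p]$. Choose a nondegenerate segment $\sigma\subset[q,p]$ contained in a tile $\theta$, with attached sequence $\xi$. Then $P\sigma\subset L(P\xi P^{-1})\cap\mathrm{Ax}(g)$, so by Lemma~\ref{lem:tiles}(2) $P\sigma$ lies in a tile $\theta'$ whose attached sequence $\xi'$ is parallel to $P\xi P^{-1}$. Since $a$ and $b$ are not commensurable, $\theta$ and $\theta'$ have the same type, so $\xi'=v\xi v^{-1}$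 with $v=g^j$ for a fixed $j$. By (E2), $v_k^{-1}P_k\in E(\xi_k)$ a.s., and $E(\xi_k)=\langle\xi_k\rangle$ because $a$ and $b$ are special. By (L4), $v^{-1}P$ preserves the oriented line $L(\xi)$, and by (L2) $v$ maps it to the oriented line $L(\xi')$. So $P$ maps $L(\xi)$ to $L(\xi')$ preserving orientation. These orientations agree with that of $\mathrm{Ax}(g)$ on $\theta\supset\sigma$ and $\theta'\supset P\sigma$, so $P$ preserves the orientation of $\mathrm{Ax}(g)$ on $\sigma$, a contradiction.

\smallskip
\emph{Step 4 (blocks): with $z=p=q$, both $P$ and $Q$ are hyperbolic, and $[z,Pz]$ and $[Q^{-1}z,z]$ are tiles.} Now $[Q^{-1}z,z]\cup[z,Pz]$ is a period of $g$, of length $\alpha+2\beta$. If $P$ is hyperbolic, then $[z,Pz]\subset L(x)\cap\mathrm{Ax}(g)$ lies in one tile by Lemma~\ref{lem:tiles}(2); if $Q$ is hyperbolic, the same holds for $[Q^{-1}z,z]\subset L(y)$. If one of $P,Q$ were elliptic, a whole period would lie in one tile, of length $\alpha$ or $2\beta$, which is too short. So both are hyperbolic. The translates of the two segments under powers of $g$ subdivide $\mathrm{Ax}(g)$,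 and each lies in a tile, so every endpoint of a tile is an endpoint of one of these translates. The endpoints of tiles form two $\langle g\rangle$-orbits, those of $o$ and $Ao$; the endpoints of the translates form at most two, those of $z$ and $Pz$. So the two sets coincide, and the two subdivisions are the same.

\smallskip
\emph{Step 5 (exponents).} Suppose first that $[z,Pz]$ has type $b$. Then $[Q^{-1}z,z]$ has type $a$, so $\ell(Q)=\alpha$, and by Lemma~\ref{lem:tiles}(2) a.s.\ $E(y_k)$ is a conjugate of $E(a)=\langle a\rangle$. So $y_k$ is conjugate to some $a^{s_k}$, and Lemma~\ref{lem:ell} gives $\alpha=\ell(Q)=\lim_\omega2n_k|s_k|\alpha/n_k=2\alpha\lim_\omega|s_k|$. A sequence of integers cannot have limit $\frac12$.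

So $[z,Pz]=g^j\sigma_1$ for some $j$, and both are positively oriented, so $z=g^jo$ and $Pz=g^jAo$. Replace $x,y$ by $g^{-j}xg^j$, $g^{-j}yg^j$; then $Po=Ao$ and $[o,Ao]\subset L(x)\cap L(a)$. By Lemma~\ref{lem:overlap}, $E(x_k)=\langle a\rangle$ a.s., so $x_k=a^{r_k}$. By (L4), $P=(a^{r_kn_k})$ translates $L(a)$ by $\alpha\lim_\omega r_k$, and this is $\alpha$ because $Po=Ao$. So a.s.\ $r_k=1$, $x_k=a$ and $y_k^{2n_k}=b^{2n_k}$. Then $y_k$ commutes with $b^{2n_k}$, so $y_k\in\langle b\rangle$ by (E3), and $y_k=b$. Thus a.s.\ the solution is standard, a contradiction.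
\end{proof}

For $G=F(a,b)$ and $\mathcal A=\{a,b\}$ the proposition removes the assumption of Example~\ref{ex:model} for large $n$, and shows that every endomorphism of $F(a,b)$ fixing $g=a^nb^{2n}$ is $\mathrm{inn}(g^j)$ for some $j$.

\begin{remark}\label{rem:hyp}
The first case of Step 5 is a real danger. With equal exponents, $x=a^nba^{-n}$, $y=a$ solves $x^ny^n=a^nb^n$, and $x$ is not conjugate to $a$. If $a=h^2$ is a square, so that $a$ is not special, then $x=a^nb^2a^{-n}$, $y=h$ solves $x^ny^{2n}=a^nb^{2n}$. Torsion in $E(a)$ also produces solutions: if $\kappa$ commutes with $a$ and $\kappa^n=1$, then $(a\kappa,b)$ is one.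
\end{remark}

\section{Encoding a finite set in one element}\label{sec:B}

Proposition~\ref{prop:eq} can be nested: if $g_1,g_2$ are values of words with only standard solutions, then $g_1^{\,n}g_2^{\,2n}$ determines $g_1$ and $g_2$ up to a common conjugation, and each $g_i$ determines its own letters. But $g_1$ determines its letters only up to conjugation by a power $g_1^u$, and $g_2$ up to a power $g_2^v$, independently. To tie the two together we let the words share a letter $a_0$. Then $g_1^ua_0g_1^{-u}=g_2^va_0g_2^{-v}$, so $g_1^u\in g_2^v\langle a_0\rangle$, and we need to know that this forces $u=v=0$. The exponents are unbounded, so the scale of the limit tree is chosen according to them.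

\begin{lemma}\label{lem:aux}
Let $a,b,h\in G$ be special and pairwise non-commensurable. For all large $n$, with $c=a^nb^{2n}$: if $h^i=c^ja^l$ with $i,j,l\in\mathbb Z$, then $i=j=0$.
\end{lemma}

\begin{proof}
Suppose there are $n_k\to\infty$ and $(i_k,j_k,l_k)$ with $h^{i_k}=c_k^{\,j_k}a^{l_k}$ and $(i_k,j_k)\ne(0,0)$, where $c_k=a^{n_k}b^{2n_k}$. By Lemma~\ref{lem:more}(2) we may assume that $c_k$ is special and not commensurable to $a$ or $h$. If one of $i_k,j_k,l_k$ were $0$, then either a nontrivial power of one of $h,c_k,a$ would be trivial, or nontrivial powers of two of them would coincide, so that these two have the same group $E$. Both are impossible, so $i_k,j_k,l_k\ne0$.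

Let $\rho_k=\max(|i_k|,|l_k|,n_k|j_k|)\geq n_k$ and let $T$ be the limit tree for $(\rho_k,o)$. The sequences $U=(h^{i_k})$, $V=(a^{-l_k})$ and $C=(c_k^{\,j_k})=UV$ are admissible. The constant sequences $a,h$ are thin, and $L(a)\cap L(h)=\{o\}$ by Lemma~\ref{lem:overlap}. By (L4), $U$ translates $L(h)$ by the distance $\lim_\omega|i_k|\tau(h)/\rho_k$ and $V$ translates $L(a)$ by the distance $\lim_\omega|l_k|\tau(a)/\rho_k$. If both distances were $0$, then $C$ would fix $o$; but then $\rho_k=n_k|j_k|$ a.s., and $\ell(C)=\lim_\omega\tau(c_k)/n_k>0$ by Lemmas \ref{lem:ell} and \ref{lem:more}. So at least one of $U,V$ is hyperbolic, and they have no common fixed point.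

We apply Lemma~\ref{lem:product} to $(P,Q)=(U,V)$. By (T1), $U$ is hyperbolic with axis $L(h)$ or fixes $L(h)$ pointwise, and $V$ is hyperbolic with axis $L(a)$ or fixes $L(a)$ pointwise; in all cases $o\in\mathrm{Ch}(U)\cap\mathrm{Ch}(V)$. If $L(h)$ overlapped $VL(h)$, Corollary~\ref{cor:overlap} would give $a^{-l_k}\in E(h)$, so $E(a)=E(h)$ by (E1), as $l_k\neq0$. If $L(a)$ overlapped $UL(a)$, then $h^{i_k}\in E(a)$, with the same consequence. So (i)--(iii) hold, $C$ is hyperbolic, and it has the period
\[
J=[V^{-1}o,o]\cup[o,Uo],\qquad[V^{-1}o,o]\subset L(a),\quad[o,Uo]\subset L(h).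
\]

If $\lim_\omega|j_k|=\infty$, then $c=(c_k)$ is thin with $L(c)=\mathrm{Ax}(C)$ by (L1). This line overlaps $L(a)$ or $L(h)$, so $E(c_k)=E(a)$ a.s.\ or $E(c_k)=E(h)$ a.s., a contradiction. Otherwise $j_k$ is a.s.\ a constant $j\ne0$. From $\lim_\omega|j|\tau(c_k)/\rho_k=\ell(C)>0$ and $\tau(c_k)=O(n_k)$ we see that $n_k/\rho_k\le1$ has a positive limit. So $T$ is $T_0$ with the metric multiplied by a constant, with the same admissible and thin sequences, and $\mathrm{Ax}(C)=\mathrm{Ax}(c)$ is tiled as in Lemma~\ref{lem:tiles}. The segment $J$ has length $|j|\ell(c)\ge\ell(c)$, more than the length of a tile of type $a$, so it overlaps a tile of type $b$. The line of this tile overlaps $L(a)$ or $L(h)$, and Lemma~\ref{lem:overlap} shows that $b$ is commensurable to $a$ or $h$, a contradiction.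
\end{proof}

\begin{proposition}\label{prop:many}
Let $m\ge1$, let $a_0,\dots,a_m\in G$ be special and pairwise non-commensurable, and let $Y$ be a finite set of loxodromic elements. There is a word $W$ such that $g=W(a_0,\dots,a_m)$ is special and not commensurable to any element of $Y$, and every solution of $W(x_0,\dots,x_m)=g$ in $G^{m+1}$ is $(g^ja_0g^{-j},\dots,g^ja_mg^{-j})$ for some $j\in\mathbb Z$.
\end{proposition}

\begin{proof}
We use induction on $m$; the set $Y$ is there to keep the induction going. For $m=1$ take $W=x_0^nx_1^{2n}$ with $n$ large, by Proposition~\ref{prop:eq} and Lemma~\ref{lem:more}(2).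

Let $m\ge2$. Take a word $W_1$ for $a_0,\dots,a_{m-1}$ and the set $\{a_0,\dots,a_m\}$, and let $g_1=W_1(a_0,\dots,a_{m-1})$. Then $a_0,a_m,g_1$ are special and pairwise non-commensurable. Choose $n$ so large that $g_2=a_0^na_m^{2n}$ is special and not commensurable to $g_1$, Proposition~\ref{prop:eq} holds for $(a_0,a_m)$ and $n$, and Lemma~\ref{lem:aux} holds for $(a,b,h)=(a_0,a_m,g_1)$ and $n$. Then choose $n'$ so large that $g=g_1^{n'}g_2^{2n'}$ is special and not commensurable to any element of $Y$, and Proposition~\ref{prop:eq} holds for $(g_1,g_2)$ and $n'$. Put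
\[
W=W_1(x_0,\dots,x_{m-1})^{n'}\,(x_0^nx_m^{2n})^{2n'}.
\]
Let $W(x_0,\dots,x_m)=g$. By the proposition for $(g_1,g_2)$ there is $j$ such that the elements $x_i'=g^{-j}x_ig^j$ satisfy $W_1(x_0',\dots,x'_{m-1})=g_1$ and $x_0'^{\,n}x_m'^{\,2n}=g_2$. By the choice of $W_1$ and $n$ there are $u,v\in\mathbb Z$ with $x_i'=g_1^ua_ig_1^{-u}$ for $i<m$ and $x_i'=g_2^va_ig_2^{-v}$ for $i\in\{0,m\}$. Comparing the two expressions for $x_0'$, we see that $g_2^{-v}g_1^u$ commutes with $a_0$, so it lies in $E(a_0)=\langle a_0\rangle$: $g_1^u=g_2^va_0^l$. By Lemma~\ref{lem:aux}, $u=v=0$, so $x_i'=a_i$ for all $i$.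
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The elements of $S$ may be elliptic, so we first replace them by special ones. Let $a_0$ be special (Lemma~\ref{lem:special}). Since $G$ is not cyclic, we may enlarge $S$ so that $S\not\subset\langle a_0\rangle$. Let $s_1,\dots,s_m$ be the elements of $S\setminus\langle a_0\rangle$. By Lemma~\ref{lem:more}(1) choose successively $N_1,\dots,N_m$ such that $a_i=a_0^{N_i}s_i$ is special and not commensurable to $a_0,\dots,a_{i-1}$. Then $S\subset\langle a_0,\dots,a_m\rangle$. Take $W$ and $g$ from Proposition~\ref{prop:many}, with $Y$ empty. The element $g$ is loxodromic, so it has infinite order; every solution is one of the listed tuples; and each listed tuple is a solution, since $W(g^ja_0g^{-j},\dots,g^ja_mg^{-j})=g^jgg^{-j}=g$.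
\end{proof}

\section{The quotient by $K(G)$ and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $K=K(G)$, $\bar G=G/K$, and let $\pi\colon G\to\bar G$ be the projection.

\begin{lemma}\label{lem:quot}
$\bar G$ is acylindrically hyperbolic and $K(\bar G)=1$.
\end{lemma}

\begin{proof}
Let $d_{\mathcal A}$ and $\bar d$ be the word metrics of $G$ and $\bar G$ for $\mathcal A$ and $\pi(\mathcal A)$. A word in $\mathcal A^{\pm1}$ projects to a word representing $\pi(p^{-1}q)$ if and only if it represents an element of $p^{-1}qK$. Hence, with $\Delta=\max_{\kappa\in K}d_{\mathcal A}(1,\kappa)<\infty$,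
\[
\bar d(\pi(p),\pi(q))=\min_{\kappa\in K}d_{\mathcal A}(p,q\kappa),\qquad d_{\mathcal A}(p,q)-\Delta\le\bar d(\pi(p),\pi(q))\le d_{\mathcal A}(p,q).
\]
So $\bar X=\Gamma(\bar G,\pi(\mathcal A))$ is quasi-isometric to $X$, hence hyperbolic, and $\bar G$ has unbounded orbits on it.

The action of $\bar G$ on $\bar X$ is acylindrical. Every point is within $\frac12$ of a vertex, so at the cost of adding $1$ to $\varepsilon$ and to $R$ it suffices to treat vertices $\pi(p),\pi(q)$. Let $R,N$ be acylindricity constants of $G$ on $X$ for $\varepsilon+\Delta$. If $\bar d(\pi(p),\pi(q))\ge R$, then $d_{\mathcal A}(p,q)\ge R$. A lift of an element moving $\pi(p)$ and $\pi(q)$ by at most $\varepsilon$ moves $p$ and $q$ by at most $\varepsilon+\Delta$, and distinct elements have distinct lifts. So there are at most $N$ such elements.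

If $\langle\pi(h)\rangle$ had finite index in $\bar G$, then $\langle h\rangle K$, and so $\langle h\rangle$, would have finite index in $G$, contrary to (F2). So $\bar G$ is not virtually cyclic, and (F2) shows that its action on $\bar X$ is non-elementary. The preimage of a finite normal subgroup of $\bar G$ is a finite normal subgroup of $G$, hence lies in $K$; so $K(\bar G)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $s_1,\dots,s_r$ generate $G$. Apply Theorem~\ref{thm:B} to $\bar G$ and $S=\{\pi(s_1),\dots,\pi(s_r)\}$. We get $\bar a_0,\dots,\bar a_m$ generating $\bar G$, a word $W$ and $\bar g=W(\bar a_0,\dots,\bar a_m)$ of infinite order. Choose lifts $a_i\in G$ and put $g=W(a_0,\dots,a_m)$. Then $\pi(g)=\bar g$, so $g$ has infinite order.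

Let $\varphi$ be an endomorphism of $G$ with $\varphi(g)=g$. Then $W(\pi\varphi(a_0),\dots,\pi\varphi(a_m))=\bar g$, so there is $j$ with $\pi\varphi(a_i)=\bar g^j\bar a_i\bar g^{-j}$ for all $i$. Hence $\pi\varphi$ is onto, so $\pi\varphi(K)$ is a finite normal subgroup of $\bar G$, hence trivial. The homomorphisms $\pi\varphi$ and $\pi\circ\mathrm{inn}(g^j)$ agree on the $a_i$ and on $K$, and $G=\langle a_0,\dots,a_m\rangle K$, so they are equal. With $\psi=\mathrm{inn}(g^{-j})\circ\varphi$ we get
\begin{equation}\label{eq:dec}
\varphi=\mathrm{inn}(g^j)\circ\psi,\qquad\pi\psi=\pi,\qquad\psi(g)=g .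
\end{equation}
An endomorphism $\psi$ with $\pi\psi=\pi$ satisfies $\psi(s_i)\in s_iK$ and is determined by the elements $\psi(s_i)$, so there are at most $|K|^r$ of them. If $K=1$, then $\psi$ is the identity, which proves the last statement of the theorem.

Since $K$ is characteristic, there is a homomorphism $\mathrm{Stab}(g)\to\mathrm{Aut}(\bar G)$. Its kernel is $\Phi=\{\psi\in\mathrm{Stab}(g):\pi\psi=\pi\}$, a normal subgroup with $|\Phi|\le|K|^r$. If $\varphi\in\mathrm{Stab}(g)$, the map $\psi$ in \eqref{eq:dec} is an automorphism, so $\psi\in\Phi$ and $\mathrm{Stab}(g)=\langle\mathrm{inn}(g)\rangle\Phi$. If $\mathrm{inn}(g^j)\in\Phi$, then $\bar g^j$ is central in $\bar G$; the center of $\bar G$ lies in $K(\bar G)=1$ by Lemma~\ref{lem:K}, so $\bar g^j=1$ and $j=0$. Therefore $\mathrm{inn}(g)$ has infinite order, $\Phi\cap\langle\mathrm{inn}(g)\rangle=1$, and $\mathrm{Stab}(g)=\Phi\rtimes\langle\mathrm{inn}(g)\rangle$. The cyclic subgroup $\langle\mathrm{inn}(g)\rangle$ has finite index $|\Phi|$.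
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bow} Bowditch, \emph{Tight geodesics in the curve complex}.

\bibitem{DGO} Dahmani, Guirardel and Osin.

\bibitem{Gen} Anthony Genevois, \emph{Automorphisms of graph products of groups and acylindrical hyperbolicity}, arXiv:1807.00622 (2018).

\bibitem{Osin} Osin, \emph{Acylindrically hyperbolic groups}.

\end{thebibliography}
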